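# Four-Coloring Eulerian Triangulations of the Torus with Representativity at Least 8

## 1. Three colors in the plane, and the tori on which they close up

All graphs on the torus $T$ are finite and simple. A triangulation is an embedding in which every face is an open disc bounded by a 3-cycle.

**Definition.** A triangulation of a surface is *Eulerian* if every vertex has even degree. A graph is *4-colorable* if its vertices can be assigned four colors so that adjacent vertices receive distinct colors.

In the plane, even degrees already give three colors.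

**Lemma 1.** A locally finite triangulation of the plane with all degrees even has a proper 3-coloring, unique up to permuting the colors.

*Proof.* Color the corners of one face with three colors. The coloring of a face extends in exactly one way to each face sharing an edge with it, so colors can be continued along any path that passes from face to face through edges. We must see that continuation along a closed path returns to the initial coloring. Closed paths of faces are loops in the plane minus the vertex set, and the fundamental group of that space is generated by conjugates of small loops around single vertices. Around a vertex $v$ the color of $v$ stays fixed and the other two colors alternate on the link of $v$. The link has even length, so we return to the initial coloring. Hence every face gets a well-defined coloring. Crossing an edge at $v$ does not change the color of $v$, so all faces at $v$ agree on it. Every edge lies in a face, so the coloring is proper. Uniqueness is clear, since continuation is forced. $\square$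

Now let $G$ be an Eulerian triangulation of $T$. Let $\tilde G$ be its lift to the universal cover $\mathbb R^2$, and let $\Gamma\cong\mathbb Z^2$ be the deck group, written additively and acting by translations $v\mapsto v+\gamma$. Then $\tilde G$ is simple, since a loop or a pair of parallel edges would project to one in $G$. By Lemma 1 it has a proper 3-coloring $\varphi:V(\tilde G)\to\mathbb Z_3$.

**The easy case.** If $\varphi(v+\gamma)=\varphi(v)$ for all $v$ and $\gamma$, then $\varphi$ descends to $G$, so $G$ is 3-colorable.

**Example 1.** Let $\zeta=e^{i\pi/3}$, so $\zeta^2=\zeta-1$. The triangular lattice $\mathbb Z[\zeta]$, with neighbors at $\pm1,\pm\zeta,\pm\zeta^2$, has the 3-coloring $\varphi(p+q\zeta)=p-q\bmod 3$: the steps $1,\zeta,\zeta^2$ change $p-q$ by $1,-1,-2$. For $k\ge3$ the quotient by $k\mathbb Z[\zeta]$ is a simple Eulerian triangulation of the torus: two distinct elements among $0$ and the six units differ by at most $2$ in absolute value, hence not by a nonzero element of $k\mathbb Z[\zeta]$. For $k=9$ we are in the easy case. For $k=8$ we have $\varphi(v+8)=\varphi(v)+2$,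 and the three colors rotate when we walk around the torus. Here four colors still suffice: $p-q\bmod4$ is well defined on the quotient and proper, because the steps change $p-q$ by $\pm1$ or $\pm2$.

**Example 2.** Take the grid $\mathbb Z^2$, put a new vertex in each unit square and join it to the four corners. Grid vertices have degree $8$ and centers have degree $4$. Color the centers $0$ and the grid vertices $1,2$ by parity. In the quotient by $k\mathbb Z\times l\mathbb Z$, with $k,l\ge3$ and $k$ odd, the translation by $(k,0)$ exchanges colors $1$ and $2$ and fixes $0$.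

So what changes in general is that the colors are permuted. For each $\gamma$ the coloring $v\mapsto\varphi(v+\gamma)$ is again proper, so by uniqueness
$$\varphi(v+\gamma)=\pi_\gamma(\varphi(v)),\qquad \pi_\gamma\in S_3,\tag{1}$$
and $\gamma\mapsto\pi_\gamma$ is a homomorphism, the *monodromy*. Its image is an abelian subgroup of $S_3$, so it has order $1$, $2$ or $3$.

**Definition.** $G$ is of *cyclic type* if the image has order $3$. Then $\varphi(v+\gamma)=\varphi(v)+\lambda(\gamma)$ with $0\ne\lambda\in\mathrm{Hom}(\Gamma,\mathbb Z_3)$. In this case direct each edge $u\to v$ when $\varphi(v)=\varphi(u)+1$.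

This direction is $\Gamma$-invariant, so it lives on $G$, and every face is a directed 3-cycle. In Example 1 with $k=8$ the steps $1,\ \zeta^2,\ -\zeta$ are the forward ones.

**Definition.** Let $G$ be of cyclic type. A *striped* coloring of $G$ is a map $c:V(G)\to\mathbb Z_4$ with $c(v)-c(u)\in\{1,2\}$ for every directed edge $u\to v$. It is a proper 4-coloring.

In Example 1 with $k=8$, the coloring $p-q\bmod 4$ is striped: its increments along $1,\zeta^2,-\zeta$ are $1,-2\equiv2,1$.

## 2. Representativity as a length, and the theorems

**Definition.** The *representativity* $r=r(G)$ is the smallest number of intersections of a non-contractible curve with the embedding of $G$.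

It is the minimum length of a non-contractible closed walk in $G$. A closed walk of length $k$ can be pushed off its edges into adjacent faces, so that it meets $G$ only at $k$ vertices with multiplicity; hence non-contractible closed walks have length at least $r$. Conversely, take a curve with $k$ intersections and push those in edge interiors to an end of the edge. Two consecutive intersections were joined by an arc in one face, so after the push they are corners of a common triangle, equal or adjacent, and the arc is homotopic in that closed triangle to the corresponding edge or point. The curve is therefore homotopic to a closed walk of length at most $k$.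

For the quotient by $k\mathbb Z[\zeta]$ in Example 1, $r=k$. Indeed, each of $p$, $q$, $p+q$ changes by at most $1$ along an edge of $\mathbb Z[\zeta]$, so the distance from $0$ to $p+q\zeta$ is at least $\max(|p|,|q|,|p+q|)$. It equals this maximum: use the steps $\pm1,\pm\zeta$ if $p,q$ have equal signs, and steps $\pm\zeta^2=\pm(\zeta-1)$ to remove the smaller of $|p|,|q|$ if the signs differ. For an element of $k\mathbb Z[\zeta]$ this is a multiple of $k$.

The problem comes from Marcin Brianski, Daniel Kral, Ander Lamaison and Xichao Shu, "Four-coloring Eulerian triangulations of the torus", arXiv:2409.19165 (2024). The facts quoted with it are these. Hutchinson, Richter and Seymour proved that for every orientable surface there is a bound such that every Eulerian triangulation of that surface with representativity at least this bound is 4-colorable. For the torus the value $10$ suffices, and there is a non-4-colorable Eulerian triangulation of the torus with representativity $7$. Is every Eulerian triangulation of the torus with representativity at least $8$ 4-colorable? The answer is yes, and by the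 quoted example the bound $8$ is best possible.

**Theorem 1.** If $r(G)\ge8$, then $G$ is 4-colorable.

**Theorem 2.**

(a) If $G$ is not of cyclic type and $r\ge6$, then $G$ is 4-colorable.

(b) Let $G$ be of cyclic type with $r\ge8$. Then exactly one of the following holds.

(i) $G$ has a striped coloring.

(ii) $G$ contains a subgraph $X$ that triangulates $T$ with all facial boundaries 3-cycles, with $V(X)=\mathbb Z_{49}$ and with directed edges $i\to i+1$, $i\to i+18$, $i\to i-19$ $(i\in\mathbb Z_{49})$. In this case $G$ is still 4-colorable.

(c) In (b), if $r\ge9$ then (i) holds; here $9$ cannot be replaced by $8$.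

## 3. Length functions on the deck group

The only information we have about $G$ is the length of closed walks. We now turn it into a norm on a plane.

Let $\tilde H\subseteq\tilde G$ be a nonempty connected $\Gamma$-invariant subgraph with distance $d_H$, and put $n_H(\gamma)=\min_vd_H(v,v+\gamma)$. For $\tilde H=\tilde G$ write $d,n$. In the cyclic case let $\vec d$ be the directed distance in $\tilde G$. It is finite, since an edge can be traversed backwards by two forward edges of a face. Put $\ell(\gamma)=\min_v\vec d(v,v+\gamma)$.

**Lemma 2.** $n_H(k\gamma)=k\,n_H(\gamma)$ and $\ell(k\gamma)=k\,\ell(\gamma)$ for $k\ge1$. Both functions are subadditive. Also $n_H(\gamma)\ge n(\gamma)\ge r$ for $\gamma\ne0$, and $n\le\ell$.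

*Proof.* Let $\gamma\ne0$. A path from $v$ to $v+k\gamma$ projects to a closed walk of winding number $k$ in the open annulus $\mathbb R^2/\langle\gamma\rangle$. Follow it, and each time it returns to a vertex cut out the closed piece just completed. The pieces have no repeated vertices. None has length $1$. A piece of length $2$ traverses one edge back and forth, since $G$ is simple, and has winding number $0$; in the directed case it cannot occur. All other pieces are simple cycles (directed cycles in the directed case), with winding number $0$ or $\pm1$, as for every simple closed curve in an annulus. The winding numbers sum to $k$, so at least $k$ pieces have winding number $1$. Each of these lifts to a path from some $v'$ to $v'+\gamma$, so it has length at least $n_H(\gamma)$ (respectively $\ell(\gamma)$). This proves "$\ge$". Repeating a shortest path $k$ times proves "$\le$".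

Fix a vertex $o$, and let $v$ attain $n_H(\gamma)$. Then
$$k\,n_H(\gamma)\le d_H(o,o+k\gamma)\le 2d_H(o,v)+k\,n_H(\gamma),$$
so $d_H(o,o+k\gamma)/k\to n_H(\gamma)$. Dividing $d_H(o,o+k(\gamma+\delta))\le d_H(o,o+k\gamma)+d_H(o,o+k\delta)$ by $k$ and letting $k\to\infty$ gives subadditivity. For $\ell$ replace $2d_H(o,v)$ by $\vec d(o,v)+\vec d(v,o)$. A path from $v$ to $v+\gamma$ with $\gamma\ne0$ projects to a non-contractible closed walk, so $n(\gamma)\ge r$. The other inequalities are clear. $\square$

By homogeneity $n_H$ and $\ell$ extend to $\Gamma\otimes\mathbb Q$ and stay subadditive. They are bounded by $\mathrm{const}\cdot|\gamma|$, hence Lipschitz, and extend to $\Gamma_{\mathbb R}=\Gamma\otimes\mathbb R$. There $\ell$ is sublinear. The functions $n,n_H$ are norms: edges of $\tilde G$ have bounded diameter, so $d(v,v+\gamma)\ge\mathrm{const}\cdot|\gamma|$ with a positive constant.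

For a quotient $\mathbb Z[\zeta]/\Gamma$, Section 2 gives $n(p+q\zeta)=\max(|p|,|q|,|p+q|)$.

## 4. Monodromy of order at most two

We prove Theorem 2(a); let $r\ge6$. If the monodromy is trivial we are in the easy case. Otherwise its image is generated by a transposition fixing, say, color $0$. Then $\varphi^{-1}(0)$ is $\Gamma$-invariant and its image $V_0\subset V(G)$ is independent. Give $V_0$ the fourth color. It remains to 3-color $H=G-V_0$.

Let $\tilde H=\tilde G-\varphi^{-1}(0)$. It is bipartite with colors $1,2$. It is connected: a path in $\tilde G$ never passes two deleted vertices in succession, and a passage through a deleted vertex can be replaced by a walk in its link, which contains only colors $1,2$. Let $\varepsilon(\gamma)\in\mathbb Z_2$ be $0$ iff $\gamma$ preserves colors $1,2$; this is a nonzero homomorphism. In Example 2, $\tilde H$ is the square grid and $\varepsilon(k,0)=1$ for odd $k$.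

We look for an integer *height* $\Psi$ on $\tilde H$ that changes by $\pm1$ along every edge and changes by a multiple of $3$ under every deck translation. Then $\Psi\bmod3$ colors $H$.

**Claim 1.** If $y\in\mathrm{Hom}(\Gamma,\mathbb Z)$, $y\equiv\varepsilon\pmod2$ and $3|y|\le n_H$ on $\Gamma$, then $H$ is 3-colorable.

*Proof.* Fix $o\in V(\tilde H)$ and put $\Psi(v)=\min_\gamma\big(3y(\gamma)+d_H(o+\gamma,v)\big)$. The values are integers bounded below, since
$$d_H(o+\gamma,v)\ge d_H(o+\gamma,o)-d_H(o,v)\ge n_H(\gamma)-d_H(o,v)\ge-3y(\gamma)-d_H(o,v).$$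
Substituting $\gamma+\delta$ for $\gamma$ gives $\Psi(v+\delta)=\Psi(v)+3y(\delta)$. Clearly $|\Psi(v)-\Psi(w)|\le1$ on edges. For the parity, write $[\cdot]$ for $1$ or $0$ according as the statement is true or false. Since $\tilde H$ is bipartite,
$$3y(\gamma)+d_H(o+\gamma,v)\equiv\varepsilon(\gamma)+[\varphi(o+\gamma)\ne\varphi(v)]\equiv[\varphi(o)\ne\varphi(v)]\pmod2.$$
So the parity of $\Psi(v)$ differs at the two ends of an edge, and $\Psi$ changes by exactly $\pm1$. Hence $\Psi\bmod3$ is well defined on $H$ and proper. $\square$

For instance, in Example 2 with $k,l$ odd, $y(ak,bl)=a+b$ works, since $3|a+b|\le k|a|+l|b|$.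

**Existence of $y$.** Let $\sigma$ minimize $n_H$ on $\Gamma\setminus0$ and let $m=n_H(\sigma)\ge6$. By homogeneity $\sigma$ is primitive. Let $(\sigma,\eta)$ be a basis of $\Gamma$ and $\nu(\tau)=n_H(\eta+\tau\sigma)$ for $\tau\in\mathbb R$. Then $\nu$ is convex and $m$-Lipschitz, and $\nu(j)\ge m$ for $j\in\mathbb Z$. Every real is within $\frac12$ of an integer, so $\nu\ge m/2\ge3$. For $k\ne0$, $n_H(k\eta+l\sigma)=|k|\,\nu(l/k)$.

*Case $\varepsilon(\sigma)=0$.* Then $\varepsilon(\eta)=1$. Take $y(\sigma)=0$, $y(\eta)=1$; then $3|y(k\eta+l\sigma)|=3|k|\le n_H(k\eta+l\sigma)$.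

*Case $\varepsilon(\sigma)=1$.* Replacing $\eta$ by $\eta+\sigma$ if necessary, let $\varepsilon(\eta)=0$. For even $j$ put $y_j(k\eta+l\sigma)=l-jk$; then $y_j\equiv\varepsilon$. For $k=0$ the needed inequality is $3|l|\le m|l|$, which holds. So $y_j$ satisfies Claim 1 if $\nu(\tau)\ge3|\tau-j|$ for all real $\tau$.

Suppose this fails for every even $j$. Call $j$ *right-failing* if $\nu(\tau)<3(\tau-j)$ for some $\tau>j$, and *left-failing* if $\nu(\tau)<3(j-\tau)$ for some $\tau<j$. Each even $j$ is one or the other. By the triangle inequality $\nu(\tau)\ge6|\tau|-\nu(0)$. So large $j$ are not right-failing, because for $\tau>j\ge\nu(0)/3$ we get $\nu(\tau)\ge3\tau\ge3(\tau-j)$. Symmetrically, very negative $j$ are not left-failing, hence right-failing. Let $j$ be the largest right-failing even integer; then $j+2$ is left-failing. We get $\tau_1>j$ and $\tau_2<j+2$ with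
$$\nu(\tau_1)<3(\tau_1-j),\qquad \nu(\tau_2)<3(j+2-\tau_2).$$
As $\nu\ge3$, we have $\tau_1=j+1+s$ and $\tau_2=j+1-t$ with $s,t>0$. From
$$m(s+t)=n_H((\tau_1-\tau_2)\sigma)\le\nu(\tau_1)+\nu(\tau_2)<3(s+t)+6$$
and $m\ge6$ we get $s+t<2$. Now $j+1=\frac{t\tau_1+s\tau_2}{s+t}$, so convexity gives
$$6\le\nu(j+1)\le\frac{t\nu(\tau_1)+s\nu(\tau_2)}{s+t}<\frac{3t(1+s)+3s(1+t)}{s+t}=3+\frac{6st}{s+t}\le3+\tfrac32(s+t)<6,$$
a contradiction. This proves Theorem 2(a). $\square$

**From here to the end of Section 12, $G$ is of cyclic type and $r\ge8$.**

## 5. Integer heights and the polygon $K$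

We now want heights that increase by $1$ or $-2$ along directed edges and whose periods are divisible by $4$, because then the height mod $4$ is striped. Which periods are possible? Let
$$\Lambda=\{x\in\mathrm{Hom}(\Gamma,\mathbb Z):x\equiv\lambda\bmod3\},\qquad F=\{x\in\Lambda:4\mid x\}=\{4v:v\in\Lambda\},$$
where the two descriptions of $F$ agree because $4v\equiv v\bmod3$. Further let
$$K=\{x\in\mathrm{Hom}(\Gamma,\mathbb R):x\le\ell\},\qquad K_u=\{x\in\mathrm{Hom}(\Gamma,\mathbb R):|x|\le n\}.$$

Both sets are compact and convex and contain $0$. $K_u$ is symmetric, and $K_u\subset K\cap(-K)$ because $n\le\ell$. By Hahn–Banach,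
$$\max_{x\in K_u}x(\gamma)=n(\gamma),\qquad\max_{x\in K}x(\gamma)=\ell(\gamma).$$
For the second, the functional $t\gamma\mapsto t\ell(\gamma)$ on $\mathbb R\gamma$ is dominated by $\ell$: for $t<0$ this says $-|t|\ell(\gamma)\le|t|\ell(-\gamma)$, which holds as $\ell(\gamma)+\ell(-\gamma)\ge0$. So it extends to a functional dominated by $\ell$. For $n$ argue in the same way. Finally $\vec d(v,u)\le2\vec d(u,v)$ gives $\ell(-\gamma)\le2\ell(\gamma)$, so for $x\in K$ we have $-\frac12x(\gamma)\le\frac12\ell(-\gamma)\le\ell(\gamma)$. That is, $-\frac12K\subset K$.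

**Example 3.** Let $G=\mathbb Z[\zeta]/\Gamma$ be of cyclic type. A forward path uses steps $1,\zeta^2,-\zeta$, whose sum is $0$; the shortest forward path to $\gamma$ uses at most two of them, and $\gamma=a\cdot1+b\zeta^2-c\zeta$ with $a,b,c\ge0$, $\min(a,b,c)=0$ has $\ell(\gamma)=a+b+c$. View $x$ as a linear functional on $\mathbb C$. Then $K$ is given by $x(1),x(\zeta^2),x(-\zeta)\le1$. These three values sum to $0$, so $K$ is the triangle with vertices $(1,1,-2)$, $(1,-2,1)$, $(-2,1,1)$. The height $p-q$ of Example 1 is the vertex $(1,-2,1)$.

**Lemma 3.**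

(1) For $x\in K$ there is $\Psi:V(\tilde G)\to\mathbb R$ with $\Psi(v+\gamma)=\Psi(v)+x(\gamma)$ and $-2\le\Psi(v)-\Psi(u)\le1$ for $u\to v$. If $x\in K\cap\Lambda$, one can take $\Psi$ integral with $\Psi(v)-\Psi(u)\in\{1,-2\}$.

(2) $K=\mathrm{conv}(K\cap\Lambda)$.

(3) $G$ has a striped coloring iff $K\cap F\ne\emptyset$.

*Proof of (1): build a height from a period.* Choose $o$ with $\varphi(o)=0$ and put $\Psi(v)=\inf_\gamma\big(x(\gamma)+\vec d(o+\gamma,v)\big)$. It is bounded below:
$$\vec d(o+\gamma,v)\ge\vec d(o+\gamma,o)-\vec d(v,o)\ge\ell(-\gamma)-\vec d(v,o)\ge-x(\gamma)-\vec d(v,o).$$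
Equivariance is clear. For $u\to v$, $\Psi(v)\le\Psi(u)+1$, and $\Psi(u)\le\Psi(v)+2$ because $\vec d(v,u)\le2$. If $x\in\Lambda$, then each number $x(\gamma)+\vec d(o+\gamma,v)$ is an integer congruent mod $3$ to $x(\gamma)+\varphi(v)-\varphi(o+\gamma)=x(\gamma)+\varphi(v)-\lambda(\gamma)\equiv\varphi(v)$. So $\Psi(v)\equiv\varphi(v)\bmod3$. Differences along directed edges are integers in $[-2,1]$ congruent to $1$, so they lie in $\{1,-2\}$.

*Proof of (2): round a real height to integral ones.* Call a face black if its directed boundary runs counterclockwise, and white otherwise. An edge has its two faces on opposite sides, so one is black and the other white. Thus the dual $G^*$ is bipartite and cubic. Let $x\in K$, take $\Psi$ from (1), and write $\Delta\Psi(e)=\Psi(v)-\Psi(u)$ for $e=(u\to v)$. Then $w(e)=(1-\Delta\Psi(e))/3$ lies in $[0,1]$, is $\Gamma$-invariant, and sums to $1$ on each face, because $\Delta\Psi$ sums to $0$. So $w$ is a fractional perfect matching of $G^*$, and by Birkhoff–von Neumann it is a convex combination $\sum t_i1_{M_i}$ of perfect matchings. The function $1-3\cdot1_{M_i}\in\{1,-2\}$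 on directed edges sums to $0$ around each face. The plane is simply connected, so this function equals $\Delta\Psi_i$ for an integral $\Psi_i$ on $\tilde G$. By invariance $\Psi_i$ has an integral period $x_i$. Its increments are $\equiv1\bmod3$, so $\Psi_i-\varphi$ is constant mod $3$ and $x_i\in\Lambda$. Since $\Psi_i$ grows by at most $1$ along directed edges, $x_i(\gamma)\le\vec d(v,v+\gamma)$ for all $v$, so $x_i\le\ell$. Finally $\Delta\Psi=1-3w=\sum t_i\Delta\Psi_i$ gives $x=\sum t_ix_i$.

*Proof of (3): translate to colors.* If $x\in K\cap F$, take the integral $\Psi$ for $x$. Then $\Psi\bmod4$ is well defined on $G$ and striped, since $-2\equiv2$. Conversely, given a striped $c$, assign to $u\to v$ the increment $1$ or $-2$ according as $c(v)-c(u)=1$ or $2$. Around a face the sum lies in $\{3,0,-3,-6\}$ and is $\equiv0\bmod4$, so it is $0$. We obtain $\Psi$ on $\tilde G$ with $\Psi-c$ constant mod $4$ and, as in (2), with period in $K\cap\Lambda$. The period is divisible by $4$, so it is in $F$. $\square$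

Since $K$ is bounded, $K\cap\Lambda$ is finite. Also $K\supset K_u$ contains a neighborhood of $0$, as $n$ is a norm. So $K$ is a genuine polygon, with vertices in $\Lambda$.

## 6. Four times a small functional, and a quotient with 49 vertices

The direct analogue of Section 4 is to look for $v\in\Lambda$ with $4|v|\le n$. Then $4v\in K_u\cap F\subset K\cap F$, and we have a striped coloring. Let $\sigma$ minimize $n$ on $\Gamma\setminus0$. It is primitive and $n(\sigma)\ge8$.

**Lemma 4.** If $\lambda(\sigma)=0$, then $K\cap F\neq\emptyset$.

*Proof.* Take a basis $(\sigma,\eta)$. Then $\lambda(\eta)\ne0$. Let $v(\sigma)=0$ and $v(\eta)=\pm1\equiv\lambda(\eta)$, so $v\in\Lambda$. For $k\ne0$ let $\tau=l/k$ and let $j$ be a nearest integer to $\tau$. Then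
$$n(k\eta+l\sigma)=|k|\,n(\eta+\tau\sigma)\ge|k|\big(n(\eta+j\sigma)-\tfrac12n(\sigma)\big)\ge\tfrac12n(\sigma)|k|\ge4|k|=|4v(k\eta+l\sigma)|.$$
For $k=0$, $v(l\sigma)=0$. So $4v\in K_u\cap F$. $\square$

If $\lambda(\sigma)\ne0$, say $\lambda(\sigma)=1$ and $\lambda(\eta)=0$, the analogues of the $y_j$ of Section 4 are $v_j(k\eta+l\sigma)=l-jk$ with $3\mid j$. These candidates are three apart instead of two. The argument of Section 4 used the single integer $j+1$ in the middle between $j$ and $j+2$, and nothing takes its place. Here is a case where all of the candidates $v_j$ fail.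

**Example 4.** Let $\Gamma_0=(3+5\zeta)\mathbb Z[\zeta]$ and $X_0=\mathbb Z[\zeta]/\Gamma_0$. The norm form on $\mathbb Z[\zeta]$ is $p^2+pq+q^2$, so $\Gamma_0$ has index $9+15+25=49$. The map $p+q\zeta\mapsto p+19q\in\mathbb Z_{49}$ is a surjective homomorphism. It kills $3+5\zeta$ (value $98$) and $\zeta(3+5\zeta)=-5+8\zeta$ (value $147$), so its kernel is $\Gamma_0$. The six neighbors $\pm1,\pm\zeta,\pm\zeta^2$ of $0$ go to $\pm1,\pm19,\pm18$, which are distinct and nonzero. So $X_0$ is a simple 6-regular triangulation of the torus on the vertex set $\mathbb Z_{49}$. With $\varphi=p-q\bmod3$ we get $\lambda(3+5\zeta)=-2\ne0$, so $X_0$ is of cyclic type. The forward steps $1,\zeta^2,-\zeta$ give the directed edges $i\to i+1$, $i\to i+18$, $i\to i-19$. Thus (ii) of Theorem 2 holds with $G=X=X_0$.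

Its representativity is $8$. Multiplying by a unit, a nonzero element of $\Gamma_0$ may be taken as $p+q\zeta$ with $p,q\ge0$. Its graph distance from $0$ is $h=p+q$, and its norm $h^2-pq$ is a positive multiple of $49$. So $h\ge7$, and $h=7$ forces $pq=0$, i.e. $7$ times a unit, which would give $7\in\Gamma_0$; but $7\not\equiv0\pmod{49}$. And $3+5\zeta$ has $h=8$.

Now let $\sigma=3+5\zeta$ and $\eta=\sigma+\zeta\sigma=-2+13\zeta$, so $\lambda(\sigma)=-2=1$ and $\lambda(\eta)=-15=0$ in $\mathbb Z_3$. Recall $n(p+q\zeta)=\max(|p|,|q|,|p+q|)$. For every $j\in3\mathbb Z$ the inequality $4|v_j|\le n$ fails: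

* $j\ge3$: at $\eta-\sigma=\zeta\sigma$, $n=8$ and $4|v_j|=4(j+1)\ge16$;
* $j\le-6$: at $\eta-2\sigma=\zeta^2\sigma$, $n=8$ and $4|v_j|=4(-2-j)\ge16$;
* $j=0$: at $2\eta-5\sigma=-19+\zeta$, $n=19$ and $4|v_0|=20$;
* $j=-3$: at $8\eta-11\sigma=-49+49\zeta$, $n=49$ and $4|v_{-3}|=4\cdot13=52$.

Section 13 shows more: $X_0$ has no striped coloring at all. So we must live with an exceptional case.

The way past this point is to use what $K_u$ does not have: by Lemma 3(2) the vertices of $K$ are *integral*, in the lattice $\Lambda$. If $K$ misses the sparse set $F$, it has to pass between the points of $F$, while $r\ge8$ forces it to be large. We shall see that a polygon with vertices in $\Lambda$ can do this in one way only, up to relabeling. The exceptional polygon then determines a 49-vertex graph inside $G$, which can be colored by hand. One excluded configuration needs integrality for $K_u$ as well; this is the next lemma.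

## 7. An integral functional below the norm

**Lemma 5.** Let $e\in\Gamma$ be primitive with $n(e)<2r$. Then there is $x\in K_u\cap\mathrm{Hom}(\Gamma,\mathbb Z)$ with $x(e)=n(e)$.

*Proof.*

**Step 1: a family of ordered lines.** Let $m=n(e)$ and let $Q$ be a closed walk of class $e$ and length $m$. If a vertex repeated, $Q$ would split into two closed walks of positive lengths with classes $\alpha+\beta=e$. If one class were $0$, the other walk would contradict minimality; if both were nonzero, the length would be at least $2r$. So $Q$ is a simple cycle. Let $(e,f)$ be a basis of $\Gamma$ and $\tilde Q=(q_i)_{i\in\mathbb Z}$ a lift, $q_{i+m}=q_i+e$. If $\gamma$ maps $\tilde Q$ to itself, then $q_0+\gamma$ is a lift of the same vertex of the simple cycle $Q$ on $\tilde Q$, so it is $q_{km}=q_0+ke$ for some $k$, and $\gamma=ke$. Hence the preimage of $Q$ is the union of the pairwise disjoint lines $\tilde Q+sf$, $s\in\mathbb Z$. In the annulus $\mathbb R^2/\langle e\rangle$ they are disjoint essential simple closed curves. Such curves are linearly ordered from one end to the other. The translation $f$ preserves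 the ends, hence the order, and takes curve $s$ to curve $s+1$. So the order is that of $s$, up to reversal, and each line $\tilde Q+sf$ separates those with smaller $s$ from those with larger $s$.

**Step 2: $\tilde Q$ is geodesic,** that is, $d(q_i,q_k)\ge k-i$ for all $i,k$. For $k<i$ this is trivial. For $k\ge i$ take $M$ with $Mm\ge k-i$; then
$$Mm=n(Me)\le d(q_i,q_{i+Mm})\le d(q_i,q_k)+Mm-(k-i).$$

**Step 3: the cost of moving to the next line.** Let
$$\beta=\min_{i,j}\{d(q_i,q_j+f)-(j-i)\},$$
and let $\beta'$ be the same with $-f$ in place of $f$. We check that these integers are bounded below. If $j<i$ the quantity is positive. If $j\ge i$ let $k=\lceil(j-i)/m\rceil$; then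
$$n(ke+f)\le d(q_i,q_{i+km}+f)\le d(q_i,q_j+f)+km-(j-i),$$
so $d(q_i,q_j+f)-(j-i)\ge n(ke+f)-km\ge-n(f)$. The same holds for $-f$.

**Step 4: $\beta+\beta'\ge0$.** Going over and back cannot beat the geodesic. Let $(i,j)$ be optimal for $\beta$ and $(i',j')$ for $\beta'$, and choose $t$ with $i'+tm\ge j$. Concatenate a shortest path from $q_i$ to $q_j+f$, the piece of $\tilde Q+f$ from $q_j+f$ to $q_{i'+tm}+f$, and a shortest path from $q_{i'+tm}+f$ to $q_{j'+tm}$. The last one is a translate of an optimal path for $\beta'$. The total length is
$$\beta+(j-i)+(i'+tm-j)+\beta'+(j'-i')=\beta+\beta'+(j'+tm-i),$$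
and by Step 2 it is at least $j'+tm-i$.

**Step 5: crossing bound.** Let $l>0$, $k\in\mathbb Z$. A lift of a shortest closed walk of class $ke+lf$ runs from some $v$ to $v+ke+lf$. As $l\ge1$, it meets some line $\tilde Q+sf$, and it does so at a vertex. Changing the starting point of the closed walk and translating, we may assume that it runs from $q_i$ to $q_i+ke+lf=q_{i+km}+lf$. By separation it meets $\tilde Q,\tilde Q+f,\dots,\tilde Q+lf$ at successive vertices: take the start for $s=0$, the first meeting with $\tilde Q+sf$ for $0<s<l$, and the end for $s=l$. Call them $q_{i_s}+sf$, with $i_0=i$ and $i_l=i+km$. The piece between the $s$-th and the $(s+1)$-st has length at least $\beta+i_{s+1}-i_s$. Summing, $n(ke+lf)\ge l\beta+km$. In the same way $n(ke-lf)\ge l\beta'+km\ge km-l\beta$, by Step 4. Also $n(ke)=|k|m\ge km$.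

So $x(e)=m$, $x(f)=\beta$ defines an integral $x$ with $x\le n$ on $\Gamma$. Applying this to $-\gamma$ as well, $|x|\le n$. $\square$

## 8. A hexagon of lines around $K$

**From here through Section 10 we assume $K\cap F=\emptyset$,** i.e. there is no striped coloring. The aim of this section is to choose coordinates in which $K$ is an integral polygon and to find out where it crosses six lines.

Let $\sigma$ minimize $n$ on $\Gamma\setminus0$; $n(\sigma)\ge8$, and $\lambda(\sigma)\ne0$ by Lemma 4. Replacing $\sigma$ by $-\sigma$, let $\lambda(\sigma)=-1$. Choose $\eta$ with $(\sigma,\eta)$ a basis and $\lambda(\eta)=1$; this is possible since adding $\sigma$ to $\eta$ lowers $\lambda(\eta)$ by $1$. Put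
$$e_1=\eta,\qquad e_2=\sigma-\eta,\qquad e_3=-\sigma.$$
Then $e_1+e_2+e_3=0$, $\lambda(e_i)=1$ for all $i$, and any two of the $e_i$ form a basis of $\Gamma$. We may still change $\eta$ by multiples of $3\sigma$. Write $x_i=x(e_i)$, so $x_1+x_2+x_3=0$.

Let $S=\frac8{n(\sigma)}K_u$. It is symmetric and convex and $S\subset K_u\subset K\cap(-K)$. Its support function at $\gamma\ne0$ is $\frac8{n(\sigma)}n(\gamma)\ge8$, with equality at $\gamma=e_3$, so $|x_3|\le8$ on $S$. First choose $s^3\in S$ with $x_3(s^3)=8$. Replacing $\eta$ by $\eta+3j\sigma$ changes $x_1(s^3)$ by $3j\cdot x(\sigma)=-24j$, so we may assume $x_1(s^3)\in[-16,8)$. With this $\eta$ choose $s^1,s^2\in S$ with $x_i(s^i)=8$; they exist because $S$ is convex, contains $0$ and has support at least $8$ at $e_i$. Let $u^i=-s^i\in S$.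

**Coordinates.** Put $x_i=3z_i+1$, so $z_1+z_2+z_3=-1$. Then $\Lambda$ corresponds to integral $z$ ("lattice points"). As $3z+1\equiv0\bmod4$ iff $z\equiv1\bmod4$, $F$ corresponds to $z\equiv(1,1,1)\bmod4$; if two integral coordinates are $\equiv1\bmod4$, so is the third. $K$ becomes a polygon $N$ with integral vertices and $N\cap F=\emptyset$. The point $x=0$ becomes $o=(-\frac13,-\frac13,-\frac13)\in N$, and $x\mapsto-x$ becomes $z\mapsto-z-\frac23$. Note that $x_i=8,4,-8$ means $z_i=\frac73,1,-3$. We collect five facts.

**(F1)** *For $j\ne i$: $z_j(u^i)\in(-3,1)\cup(1,5)$, i.e. $x_j(u^i)\in(-8,4)\cup(4,16)$.* For $i=1$: $x_2(u^1)+x_3(u^1)=8$ and $|x_3|\le8$ give $x_2(u^1)\in[0,16]$. The values $4,16$ are excluded, since $(-8,4,4)$ and $(-8,16,-8)$ are in $F$. The claim for $x_3=8-x_2$ follows. The case $i=2$ is identical with $x_1$ in place of $x_2$. For $i=3$: $x_1(u^3)\in(-8,16]$, the values $4,16$ are excluded since $(4,4,-8),(16,-8,-8)\in F$, and $x_2=8-x_1$.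

**(F2)** *$N\cap\{z_i=1\}$ is nonempty and contained in $\{-3<z_j<1\}$ for $j\ne i$.* It contains $h^i=\frac12s^i$ (in $x$-coordinates): $x_i(h^i)=4$ and $x_j(h^i)=-\frac12x_j(u^i)\in(-8,4)$ by (F1), i.e. $-3<z_j(h^i)<1$. It is a segment avoiding the points $z_j\equiv1\bmod4$ of its line, since all of these lie in $F$. So it cannot pass $z_j=-3$ or $z_j=1$.

**(F3)** *For each $i$ there is a unique $g(i)\ne i$ such that all points of $N\cap\{z_i=-3\}$ satisfy $1<z_{g(i)}<5$, and $-3<z_k<1$ for the third index $k$.* This set contains $u^i$. On the line $z_i=-3$ the other two coordinates sum to $2$, and the points with one of them $\equiv1\bmod4$ lie in $F$. By (F1) and the sum $2$, exactly one of the two coordinates of $u^i$ lies in $(1,5)$ and the other in $(-3,1)$. The segment avoids the points where that coordinate is $1$ or $5$, so it stays there.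

**(F4)** *$N$ has a vertex with $z_i\ge3$*, since $z_i(s^i)=\frac73$ and vertices are integral.

**(F5)** *$z\in N$ implies $-\frac12(z+1)\in N$, coordinatewise.* This is $-\frac12K\subset K$.

These facts are symmetric under permutations of the indices, and relabeling the $e_i$ preserves what we shall use: $\sum e_i=0$, $\lambda(e_i)=1$, any two $e_i$ form a basis, $s^i\in S\subset K\cap(-K)$ with $x_i(s^i)=8$, and (F1)–(F5).

The map $g$ has no fixed point. If it is injective it is a 3-cycle, and up to relabeling $g=(g(1),g(2),g(3))=(2,3,1)$. Otherwise its image has exactly two elements $p,q$ (an image $\{p\}$ would force $g(p)=p$). Then $g$ interchanges $p$ and $q$, and the third index goes to one of them; up to relabeling $g=(3,3,2)$. We write points as $(a,b)=(z_1,z_2)$, with $z_3=-1-a-b$, so that $z_3=-3$ means $a+b=2$.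

## 9. The pattern $g=(3,3,2)$ does not occur

Points of $N$ now satisfy:

* (N1) $a=-3\Rightarrow b<1$;
* (N2) $b=-3\Rightarrow a<1$;
* (N3) $a+b=2\Rightarrow a<1$;
* (N4) $a=1\Rightarrow-3<b<1$, and $b=1\Rightarrow-3<a<1$.

**Step 1: the right end of $N$ is one point.** A point of $N$ with $a>1$ has $a+b<2$ and $b>-3$. Otherwise the segment to it from $h^1=(1,b_h)$, $-3<b_h<1$, meets $a+b=2$ or $b=-3$ at a point with $a>1$, contradicting (N3) or (N2). So a lattice point with $a\ge3$ has $b\ge-2$ and $a\le1-b\le3$: it is $P=(3,-2)$. By (F4), $P$ is a vertex of $N$, and all other vertices have $a\le2$.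

**Step 2: a line through $P$ bounding $N$ from above.** Let $\rho=\max\frac{b+2}{3-a}$ over the vertices $\ne P$; then $N\subset\{b+2\le\rho(3-a)\}$. We claim $\rho<\frac32$. Vertices with $a=2$ have $b\le-1$ by Step 1, ratio at most $1$. For a vertex with $a\le1$ the segment to $P$ meets $a=1$ at height $b=-2+2\cdot\text{ratio}$, which is less than $1$ by (N4).

**Step 3: antipodal points.** Let $x\in K\cap(-K)$ with $x_1=8$. Then $-x$ is a point $(-3,\beta)\in N$, and $x$ is $(\frac73,-\beta-\frac23)\in N$. Step 2 gives $-\beta+\frac43\le\frac23\rho$, so $\beta\ge\frac43-\frac23\rho>\frac13$. This applies to $x=s^1$.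

**Step 4: where the top of $N$ is.** Let $V_2=(a_2,b_2)\in N$ be any lattice point with $b_2\ge3$; one exists by (F4). Recall $h^2=(a_h,1)$ with $-3<a_h<1$.

* If $a_2\ge1$, the segment $h^2V_2$ meets $a=1$ at $b>1$, contradicting (N4).
* If $a_2\le-3$, it meets $a=-3$ at $b>1$, contradicting (N1).
* If $a_2=0$, the segment $PV_2$ meets $a=1$ at $b=-2+\frac23(b_2+2)\ge\frac43$, contradicting (N4).

So $a_2\in\{-2,-1\}$.

**Step 5: locate the left end and the top exactly.** Lattice points of $N$ with $a=-3$ have $b\le0$. Since $(-3,\beta)\in N$ with $\beta>\frac13$ (Step 3), the line $a=-3$ is not the left side of $N$, so some vertex has $a\le-4$. Let $V'=(a',b')$ be any such vertex. By (F5), $(-\frac{a'+1}2,-\frac{b'+1}2)\in N$. As $a\le3$ on $N$, $a'\ge-7$. Step 2 at this point gives $-\frac{b'+1}2+2\le\rho\big(3+\frac{a'+1}2\big)$, i.e. $b'\ge3-\rho(7+a')$. As $\rho<\frac32$ and $b'$ is an integer, $b'\ge1$ if $a'\in\{-7,-6,-5\}$, and $b'\ge-1$ if $a'=-4$.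

If $a'\le-5$, the segment $V'V_2$ meets $a=-3$ at an interior point with $b>1$, contradicting (N1). So $a'=-4$. If $a_2=-2$, that segment meets $a=-3$ at $b=\frac12(b'+b_2)\ge1$, a contradiction. So $a_2=-1$, and the point at $a=-3$ gives $\frac13(2b'+b_2)<1$. As $b'\ge-1$ and $b_2\ge3$, this forces $b'=-1$ and $b_2\in\{3,4\}$. If $b_2=4$, the midpoint of $PV_2$ is $(1,1)$, a point of $F$: contradiction. Hence the only lattice point of $N$ with $b\ge3$ is $(-1,3)$, and the only vertex with $a\le-4$ is $(-4,-1)$.

Now (F5) for $(-4,-1)$ gives $(\frac32,0)\in N$, so $\rho\ge2/\frac32=\frac43$. On the other hand, vertices with $a=2,1,0,-1,-2,-3,-4$ have $b\le-1,0,2,3,2,0,-1$ respectively, so the ratio of Step 2 is at most $1,\ 1,\ \frac43,\ \frac54,\ \frac45,\ \frac13,\ \frac17$. So $\rho=\frac43$.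

**Step 6: the contradiction with integrality.** All vertices satisfy $b+1\le\frac32(a+4)$: at $a=-4$ both sides are $0$, and for $a=-3,-2,-1,0,1,2,3$ the quotient $\frac{b+1}{a+4}$ is at most $1,\frac32,\frac43,\frac34,\frac15,0,-\frac17$. So this inequality holds on $N$. In Step 3 it gives $\beta\le\frac12$, and $\rho=\frac43$ gives $\beta\ge\frac43-\frac89=\frac49$. Since $-x_2=3\beta+1$, every $x\in K\cap(-K)$ with $x_1=8$ has
$$-x_2\in[\tfrac73,\tfrac52].\tag{2}$$

There is no $x\in K\cap(-K)$ with $x_1=9$. For such $x$, $-x$ would be a point $(-\frac{10}3,b_u)$, and $b_u+1\le\frac32\cdot\frac23$ gives $b_u\le0$; while $x=(\frac83,-b_u-\frac23)$ and Step 2 give $-b_u+\frac43\le\frac49$, i.e. $b_u\ge\frac89$. As $K_u\subset K\cap(-K)$ is convex and contains $0$, $n(e_1)=\max_{K_u}x_1<9$. So $n(e_1)=8<2r$. By Lemma 5 there is an integral $x\in K_u$ with $x_1=8$. Its $x_2$ is an integer, but $[\frac73,\frac52]$ contains no integer. This contradicts (2). $\square$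

## 10. The pattern $g=(2,3,1)$ leaves a single triangle

The hypotheses are now invariant under cyclic shifts of the indices. Points of $N$ satisfy (F2) and:

* (P1) $a=-3\Rightarrow b>1$;
* (P2) $b=-3\Rightarrow a<1$;
* (P3) $a+b=2\Rightarrow b<1$.

**Step 1: bound the lattice points.** A point of $N$ with $a>1$ has $-3<b<1$. Otherwise the segment to it from $h^1=(1,b_h)$, $-3<b_h<1$, meets $b=-3$ or $b=1$ at a point with $a>1$, contradicting (P2) or (F2). Let $(a,b)\in N$ be a lattice point with $a\ge3$, so $b\in\{-2,-1,0\}$. If $a\ge5$, the point of (F5) has first coordinate at most $-3$ and second at most $\frac12$. Joining it to $o$ gives a point of $N$ with $a=-3$ and $b<1$, contradicting (P1). So $a\in\{3,4\}$. By cyclic symmetry all lattice points of $N$ have $z_i\le4$.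

**Step 2: the lower edge over $a=\frac73$.** Its right end and slope are what we want to pin down. Let $L$ be the lower boundary function of $N$ over the $a$-axis. $N$ has a vertex with $a\ge3$ by (F4), and one with $a\le2$ because $u^1\in N$ has $a=-3$. All vertices are integral, so there is an edge $WR$ of the lower boundary over $a=\frac73$ with
$$W=(w_1,w_2),\ w_1\le2,\qquad R=(\alpha,\beta),\ \alpha\in\{3,4\},\ \beta\in\{-2,-1,0\}.$$
Let $\mu$ be its slope. Put
$$q_1=1-\max\{z_3:z\in N,z_1=-3\},\quad q_2=1-\max\{z_1:z\in N,z_2=-3\},\quad q_3=1-\max\{z_2:z\in N,z_3=-3\}.$$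
All three are positive by (F3), and cyclic shifts permute them. Since $z_3(u^1)\le1-q_1$ and $z_2(u^1)+z_3(u^1)=2$, we have $z_2(u^1)\ge1+q_1$. The point $s^1=(\frac73,-z_2(u^1)-\frac23)\in N$ then gives
$$L(\tfrac73)=\beta-(\alpha-\tfrac73)\mu\le-\tfrac53-q_1.\tag{3}$$

*$\mu>0$.* Otherwise, by convexity, $L$ is nonincreasing on $a\le\alpha$, so $L\ge\beta\ge-2$ there. But $u^2\in N$ has $b=-3$ and $a<1$.

If $w_1\le1$, the edge passes over $a=1$ and (F2) gives $\beta-(\alpha-1)\mu>-3$. If $w_1=2$, Step 1 gives $w_2=\beta-(\alpha-2)\mu\ge-2$. Now run through the six possibilities for $R$.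

* $R=(3,0)$: (3) gives $\mu>\frac52$, but $\mu\le2$ (if $w_1=2$) or $\mu<\frac32$. Impossible.
* $R=(4,0)$ or $(3,-1)$: (3) gives $\mu>1$, but $\mu\le1$ in either case. Impossible.
* $R=(3,-2)$: $w_1=2$ would give $\mu\le0$. So $w_1\le1$, $\mu<\frac12$, and (3) gives $q_1\le\frac13+\frac23\mu<\frac23$.
* $R=(4,-2)$: likewise $w_1\le1$, $\mu<\frac13$, and $q_1\le\frac13+\frac53\mu<\frac89$.
* $R=(4,-1)$: $\mu\le\frac12$ if $w_1=2$, and $\mu<\frac23$ otherwise; $q_1\le-\frac23+\frac53\mu<\frac49$.

So $q_1<\frac89$, and by cyclic symmetry $q_2,q_3<\frac89$.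

**Step 3: integrality singles out one edge.** $N$ lies above the line $WR$ and contains the point $(1-q_2,-3)$. So $-3\ge\beta-\mu(\alpha-1+q_2)$, whence
$$\mu\ge\frac{\beta+3}{\alpha-1+q_2}>\frac{\beta+3}{\alpha-\frac19}.$$
Let $w=\alpha-w_1\ge1$ and $t=\beta-w_2=\mu w\ge1$, both integers. By Step 1, $z_3(W)=w+t-1-\alpha-\beta\le4$, so $w+t\le5+\alpha+\beta$.

* $R=(3,-2)$: $\frac9{26}<\frac tw<\frac12$ and $w+t\le6$. For $t=1$: $2<w<2.9$. For $t=2$: $4<w<5.8$, so $w=5$ and the sum is $7$. For $t\ge3$: $w>6$. Impossible.
* $R=(4,-2)$: $\frac9{35}<\frac tw<\frac13$ and $w+t\le7$. For $t=1$: $3<w<3.9$. For $t\ge2$: $w>6$ and the sum exceeds $8$. Impossible.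
* $R=(4,-1)$: $\frac{18}{35}<\frac tw$; since $\frac{18}{35}>\frac12$, $w_1\ne2$ and $\frac tw<\frac23$. Also $w+t\le8$. For $t=1$: $1.5<w<1.95$. For $t=2$: $3<w<3.9$. For $t=3$: $4.5<w<5.9$, so $w=5$, which is allowed. For $t\ge4$: $w>6$, so $w\ge7$ and the sum exceeds $10$.

So $R=(4,-1)$ and $W=(-1,-4)$: the segment from $(-1,-4,4)$ to $(4,-1,-4)$ is an edge of $N$.

**Step 4: rotate.** Apply this to the cyclically relabeled polygons $\{(z_2,z_3,z_1)\}$ and $\{(z_3,z_1,z_2)\}$, which satisfy the same hypotheses. The segments from $(4,-1,-4)$ to $(-4,4,-1)$ and from $(-4,4,-1)$ to $(-1,-4,4)$ are edges too. These three edges close up, so $N$ is this triangle, and in the coordinates $x_i=3z_i+1$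
$$K=\mathrm{conv}\{(13,-2,-11),\,(-11,13,-2),\,(-2,-11,13)\}.\tag{4}$$

**Step 5: directed lengths of three classes, and $r\le8$.** Let
$$\gamma_A=3e_1-5e_2,\qquad\gamma_B=3e_2-5e_3,\qquad\gamma_C=3e_3-5e_1.$$
In the basis $(e_1,e_2)$ these are $(3,-5),(5,8),(-8,-3)$, all primitive, with sum $0$. On the three vertices of (4), in the order listed, $\gamma_A$ takes the values $49,-98,49$, $\gamma_B$ the values $49,49,-98$, and $\gamma_C$ the values $-98,49,49$. Hence $\ell(\gamma_A)=\ell(\gamma_B)=\ell(\gamma_C)=49$, each attained along a side of $K$. Since $49e_1=3\gamma_A-5\gamma_C$, for $x\in K\cap(-K)$ we get $49x_1=3x(\gamma_A)+5x(-\gamma_C)\le8\cdot49$. So $n(e_1)=\max_{K_u}x_1\le8$ and $r\le8$. Thus **if $r\ge9$, then $G$ has a striped coloring**, which is the first part of Theorem 2(c).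

## 11. The triangle forces a circulant on 49 vertices

Let $K$ be the triangle (4). Let $\Gamma_A,\Gamma_B,\Gamma_C$ be directed closed walks in $G$ of length $49$ and classes $\gamma_A,\gamma_B,\gamma_C$; they exist by Step 5 above. We show that their union is the graph $X$ of (ii).

**Step 1: the three walks are simple.** If $\Gamma_A$ repeats a vertex, it splits into directed closed walks of positive lengths with sum $49$ and classes $\alpha+\beta=\gamma_A$. Neither class is $0$, else a shorter walk of class $\gamma_A$ would exist. Let $x',x''$ be the ends of the side of $K$ where $x(\gamma_A)=49$. For $x\in\{x',x''\}$ we have $x(\alpha)\le\ell(\alpha)$, $x(\beta)\le\ell(\beta)$ and $\ell(\alpha)+\ell(\beta)\le49=x(\alpha)+x(\beta)$. So equality holds throughout: $x'(\alpha)=x''(\alpha)=\ell(\alpha)$ and $x'(\beta)=\ell(\beta)$. Now $x'-x''=\pm3(5,3,-8)$. For $\alpha=pe_1+qe_2$ the equation $(x'-x'')(\alpha)=0$ reads $5p+3q=0$, so $\alpha=t\gamma_A$ with $t\in\mathbb Z$, and $\beta=(1-t)\gamma_A$ with $t\ne0,1$. Then $\ell(\alpha)=49t$ and $\ell(\beta)=49(1-t)$, one of which is negative: impossible. The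 triangle (4) is invariant under cyclic shifts, which permute $\gamma_A,\gamma_B,\gamma_C$, so the same holds for $\Gamma_B$ and $\Gamma_C$. Each is a directed cycle with $49$ distinct vertices.

**Step 2: they have the same vertices.** This comes from counting intersections. Orient $T$ so that $e_1\cdot e_2=1$. Then
$$\gamma_A\cdot\gamma_B=24+25=49,\qquad\gamma_B\cdot\gamma_C=-15+64=49,\qquad\gamma_C\cdot\gamma_A=40+9=49.$$
The cycles $\Gamma_A,\Gamma_B$ do not coincide, as $\gamma_A\ne\pm\gamma_B$. So the components of $\Gamma_A\cap\Gamma_B$ are vertices or paths, each contributing $-1$, $0$ or $1$ to the intersection number, and there are at least $49$ of them. They are disjoint and $\Gamma_A$ has only $49$ vertices. So there are exactly $49$, each a single vertex and a transversal positive crossing. The same holds for the other pairs. Hence $\Gamma_A,\Gamma_B,\Gamma_C$ have the same vertex set $W$, are pairwise edge-disjoint, and any two cross transversally at each vertex of $W$.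

**Step 3: $X=\Gamma_A\cup\Gamma_B\cup\Gamma_C$ is a triangulation.** $X$ is simple, connected and 6-regular, with $49$ vertices and $147$ edges. By additivity of the compactly supported Euler characteristic, $0=\chi(T)=49-147+\sum\chi(\text{face})$. Each face is a connected open surface, with $\chi\le1$ and equality only for open discs. So the number of faces is at least $98$, with equality iff all faces are discs. On the other hand each face has at least one boundary walk, each boundary walk has length at least $3$ (length $1$ would be a loop; length $2$ would be a pair of parallel edges or an edge with an end of degree $1$), and the total length of the boundary walks is $2\cdot147=294$. So there are at most $98$ faces. Hence there are exactly $98$, all are discs, and each is bounded by one closed walk of length $3$, i.e. a 3-cycle. A facial 3-cycle bounds a disc, so it lifts to a 3-cycle of $\tilde G$. That 3-cycle has three different $\varphi$-colors and is therefore directed. Consecutive edges at a vertex lie on a common face of $X$, so in-edges and out-edges of $X$ alternate around each vertex.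

**Step 4: the cyclic order at a vertex.** Around $w\in W$ each two of the three curves cross. So $A_{in},A_{out}$ separate the $B$-edges from each other and the $C$-edges from each other, and opposite edges belong to the same cycle. Since $\gamma_A\cdot\gamma_B>0$ and $\gamma_C\cdot\gamma_A>0$ with positive crossings, $B_{out}$ and $C_{in}$ lie on the left of $A$. With alternation, an in-edge comes after $A_{out}$, so the counterclockwise order is
$$A_{out},\ C_{in},\ B_{out},\ A_{in},\ C_{out},\ B_{in}.$$

**Step 5: the successor maps commute.** Let $A,B,C$ also denote the successor permutations of $W$ along the three cycles. Consider the face containing $A_{out}$ $(w\to a)$ and $C_{in}$ $(c\to w)$ at $w$. Its third edge is $a\to c$. At $a$ it is an out-edge next to $A_{in}$, so of type $B$ or $C$. At $c$ it is an in-edge next to $C_{out}$, so of type $A$ or $B$. Hence it has type $B$, and $CBA=1$. In the face containing $A_{out}$ $(w\to a)$ and $B_{in}$ $(c'\to w)$, the third edge $a\to c'$ is an out-edge next to $A_{in}$ at $a$ (type $B$ or $C$) and an in-edge next to $B_{out}$ at $c'$ (type $C$ or $A$).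 So it has type $C$, and $BCA=1$. Hence $BC=CB=A^{-1}$: $C$ commutes with $B$, and $A=(BC)^{-1}$ commutes with both. As $A$ is a 49-cycle, identify $W=\mathbb Z_{49}$ with $A(i)=i+1$. The centralizer of a 49-cycle in the symmetric group on $49$ points is generated by it, so $B=A^s$ for some integer $s$.

**Step 6: compute $s$ from the homology classes.** Let $\tilde W$ be the preimage of $W$ and $\tilde A,\tilde B,\tilde C$ the lifted successor maps on $\tilde W$; they commute with $\Gamma$. Faces are discs and lift, so $\tilde C\tilde B\tilde A=\tilde B\tilde C\tilde A=1$, and the three maps commute with each other as above. For $\tilde w\in\tilde W$ the points $\tilde B\tilde w$ and $\tilde A^s\tilde w$ have the same projection, so $\tilde B\tilde w=\tilde A^s\tilde w+\delta(\tilde w)$ with $\delta(\tilde w)\in\Gamma$. Since $\tilde B$ commutes with $\tilde A$ and with $\Gamma$, the function $\delta$ is invariant under $\tilde A$ and $\Gamma$. Together these act transitively on $\tilde W$, so $\delta$ is constant. Take 49th powers: $\tilde A^{49}$ and $\tilde B^{49}$ are the translations by $\gamma_A$ and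 $\gamma_B$, so
$$\gamma_B=s\,\gamma_A+49\,\delta.\tag{5}$$
Comparing the $e_1$-coordinates, $3s\equiv5\pmod{49}$, i.e. $s\equiv18$. (The $e_2$-coordinates agree: $-5\cdot18=-90\equiv8$.) Finally $C=A^{-1}B^{-1}=A^{-19}$. So $X$ has vertex set $\mathbb Z_{49}$ and directed edges $i\to i+1$, $i\to i+18$, $i\to i-19$. This is (ii) of Theorem 2.

## 12. Four colors on $\mathbb Z_{49}$ and on $G$

**Step 1: color $X$.** The graph is invariant under multiplication by $18$, since $18\cdot18=324\equiv-19$ and $18\cdot(-19)=-342\equiv1\pmod{49}$. So we use color classes that multiplication by $18$ permutes. Let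
$$\begin{aligned}\mathcal S&=\{0,9,12,15,17,20,25,29,32,37\},\\ \mathcal P&=\{2,5,7,10,19,22,27,30,34,39,42,44,47\},\\ \mathcal Q&=\{1,4,8,13,16,21,24,28,33,36,41,45,48\},\\ \mathcal R&=\{3,6,11,14,18,23,26,31,35,38,40,43,46\}.\end{aligned}$$
These partition $\mathbb Z_{49}$: the word of colors of $0,1,\dots,48$ is
$$\text{SQPRQPR PQSPRSQ RSQSRPS QPRQSRP QSPRSQP RQSRPRQ PRPQRPQ},$$
in which cyclically consecutive letters differ. So vertices differing by $\pm1$ get different colors. Multiplication by $18$ acts as follows.

* $18\mathcal P=\mathcal Q$: $2,5,7,10,19,22,27,30,34,39,42,44,47\mapsto36,41,28,33,48,4,45,1,24,16,21,8,13$.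
* $18\mathcal Q=\mathcal R$: $1,4,8,13,16,21,24,28,33,36,41,45,48\mapsto18,23,46,38,43,35,40,14,6,11,3,26,31$.
* $18\mathcal R=\mathcal P$, because $18^3\equiv1$.
* $18\mathcal S=\mathcal S$, with orbits $\{0\},\{20,17,12\},\{9,15,25\},\{29,32,37\}$.

So multiplication by $18$ permutes the color classes. Vertices differing by $\pm18$ are $18j$ and $18(j\pm1)$ for some $j$, hence differently colored. Multiplying once more, vertices differing by $\pm19$ are differently colored. So $X$ is properly 4-colored.

**Step 2: extend to $G$.** Each facial 3-cycle of $X$ bounds a closed disc $\Delta$, and the only vertices of $G$ on its boundary are the three corners, since edges of $X$ are edges of $G$. Lift $\Delta$ to $\mathbb R^2$; $\varphi$ gives a proper 3-coloring of $G\cap\Delta$ with three distinct colors on the corners. Rename these three colors to the colors of the corners in $X$. Doing this in every face of $X$ gives a 4-coloring of $G$. This step uses only that $X\subseteq G$ is as in (ii).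

**Proof of Theorem 1.** Let $r\ge8$. If $G$ is not of cyclic type, use Section 4. If it is and $K\cap F\ne\emptyset$, Lemma 3(3) gives a striped coloring, which is a proper 4-coloring. If $K\cap F=\emptyset$, Sections 8–10 show that $K$ is the triangle (4), Section 11 gives $X$ as in (ii), and the two steps above give a 4-coloring. $\square$

This also proves that (i) or (ii) holds in Theorem 2(b), and the 4-colorability in (ii).

## 13. Striped colorings and the circulant exclude each other; sharpness of $9$

It remains to prove exclusivity in (b) and sharpness in (c). Let $G\supseteq X$ be as in (ii).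

**Step 1: identify the faces of $X$.** The 3-cycles of the circulant correspond to triples from $\{\pm1,\pm18,\pm19\}$ with sum $\equiv0\bmod49$, so with sum $0$ or $\pm49$. A triple containing $y$ and $-y$ is impossible, since its third element would be $0$. So each of the absolute values $1,18,19$ occurs with one sign only. Up to a global sign, the sums are as follows: three equal elements give $3,54,57$; two $1$'s and another give $20,16,21,17$; two $18$'s and another give $37,35,55,17$; two $19$'s and another give $39,37,56,20$; and three different absolute values give $38,36,2,0$, where the sum $0$ occurs only for $1+18-19$ (all up to sign). So the only triples are $\pm\{1,18,-19\}$. The 3-cycles are $\{i,i+1,i+19\}$ and $\{i,i+18,i+19\}$, which are $98$ in number. Each is a directed 3-cycle: $i\to i+1\to i+19\to i$ and $i\to i+18\to i+19\to i$. By Euler's formula $X$ has $147-49=98$ faces, and two different faces have different boundary cycles, since otherwise their two closed discs would form a sphere. So all these 3-cycles are faces.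

**Step 2: the relation (5) holds here as well.** Let $\Gamma_A,\Gamma_B,\Gamma_C$ be the directed 49-cycles formed by the edges $i\to i+1$, $i\to i+18$, $i\to i-19$, and let $\gamma_A,\gamma_B$ now be the classes of $\Gamma_A,\Gamma_B$. The two kinds of faces give $\tilde C\tilde B\tilde A=\tilde C\tilde A\tilde B=1$ for the lifted successor maps, so $\tilde A,\tilde B$ commute. As $B=A^{18}$, the derivation of (5) in Step 6 of Section 11 applies with $s=18$: $\gamma_B=18\gamma_A+49\delta$ for some $\delta\in\Gamma$.

**Step 3: count the increments $-2$.** Suppose $c$ is a striped coloring of $G$. Take the increments $1,-2$ and the period $x$ as in Lemma 3(3). A facial triangle of $X$ lifts to a closed directed triangle, so its increments sum to $0$ and exactly one of its edges has increment $-2$. Let $a,b,g$ be the numbers of edges with increment $-2$ on $\Gamma_A,\Gamma_B,\Gamma_C$. There are $98$ faces and each edge is in two, so $a+b+g=49$. The total increments $49-3a$, $49-3b$, $49-3g$ are divisible by $4$, so $a\equiv b\equiv g\equiv3\pmod4$. Evaluating $x$ on (5), $49-3b\equiv18(49-3a)\pmod{49}$,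 so $b\equiv18a\pmod{49}$. For
$$a=3,7,11,15,19,23,27,31,35,39,43,47$$
this gives
$$b=5,28,2,25,48,22,45,19,42,16,39,13.$$
The condition $b\equiv3\pmod4$ holds only for $(a,b)=(31,19)$ and $(43,39)$, and in both cases $a+b>49$. This is a contradiction, so (i) and (ii) exclude each other and Theorem 2(b) is proved.

**Step 4: $9$ cannot be replaced by $8$.** The quotient $X_0=\mathbb Z[\zeta]/(3+5\zeta)\mathbb Z[\zeta]$ of Example 4 is an Eulerian triangulation of cyclic type with representativity $8$, and (ii) holds for it with $G=X=X_0$. By Step 3 it has no striped coloring. Together with Step 5 of Section 10 this proves Theorem 2(c). $\square$
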